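\title{A Bers slice that bumps itself}

\begin{abstract}
A Bers slice consists of the quasi-Fuchsian representations of a surface group whose lower conformal structure at infinity is fixed. We show that a Bers slice can bump itself: for the torus with $104$ punctures there are a slice and a point of its frontier such that every sufficiently small neighborhood of the point meets the slice in a disconnected set. The frontier point comes from a group generated by a translation and by reflections in two chains of tangent circles, arranged so that its invariant domain carries a T-shaped key and a T-shaped lock. This shape confines the complex length of the element that becomes an accidental parabolic, and the confinement cuts the slice near the point into infinitely many pieces.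
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The spaces}
Let $S$ be an oriented surface of finite type, that is, a closed oriented surface with finitely many points (punctures) removed, and let its Euler characteristic be negative. Let $\bar S$ be the same surface with the opposite orientation. A nontrivial element of $\pi_1(S)$ is \emph{peripheral} if it is conjugate to a power of a small loop around a puncture. The space $AH(S)$ consists of the conjugacy classes of discrete faithful representations $\rho:\pi_1(S)\to \mathrm{PSL}_2(\mathbb C)$ that take peripheral elements to parabolic elements. It carries the topology of algebraic convergence, induced from $\mathrm{Hom}(\pi_1(S),\mathrm{PSL}_2(\mathbb C))$ with pointwise convergence. We use the same letter for a representation and for its class.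

A point of the Teichm\"uller space $\mathcal T(S)$ is represented by a Riemann surface $X$ of finite type (a compact Riemann surface minus finitely many points) with a \emph{marking}, an orientation-preserving homeomorphism $S\to X$; two marked surfaces define the same point if a conformal map between them is compatible with the markings up to homotopy. Uniformizing $X$ by the unit disk $\mathbb D$ gives a Fuchsian representation $\varphi:\pi_1(S)\to\mathrm{Aut}(\mathbb D)$. The quasi-Fuchsian space $QF(S)\subset AH(S)$ consists of the representations $\rho=h\varphi h^{-1}$, where $\varphi$ uniformizes a point of $\mathcal T(S)$ and $h$ is a quasiconformal homeomorphism of $\widehat{\mathbb C}$. The domain of discontinuity of $\rho(\pi_1(S))$ then has two components, $\Omega_-(\rho)=h(\mathbb D)$ and $\Omega_+(\rho)=h(\widehat{\mathbb C}\setminus\overline{\mathbb D})$, both invariant. Their quotients are marked Riemann surfaces, the \emph{lower structure} $m\in\mathcal T(S)$ and the \emph{upper structure} $m'\in\mathcal T(\bar S)$; the orientation tells the two components apart. The Ahlfors--Bers parametrization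
\[
qf:\mathcal T(S)\times\mathcal T(\bar S)\to QF(S)
\]
is the homeomorphism inverse to $\rho\mapsto(m,m')$. For $m_0\in\mathcal T(S)$ the \emph{Bers slice} over $m_0$ is $\mathcal B(m_0)=qf(\{m_0\}\times\mathcal T(\bar S))$, and the points of its frontier in $AH(S)$ are the \emph{b-groups} with lower conformal structure $m_0$.

\subsection*{The question}
Let $X$ be a subset of a topological space and $p\notin X$ a point of its frontier. We say that $X$ \emph{bumps itself} at $p$ if there is a neighborhood $V$ of $p$ such that $U\cap X$ is disconnected for every neighborhood $U\subset V$ of $p$. The notion measures how $X$ is embedded, not what $X$ is. The open disk $\mathbb D\subset\mathbb C$ bumps itself nowhere, since small disks about a boundary point meet it in connected sets. The slit disk $\mathbb D\setminus[0,1)$ is homeomorphic to $\mathbb D$, but it bumps itself at every point of $(0,1)$, which it approaches from two sides. In general, if near $p$ the closure of $X$ is a topological manifold with boundary whose interior is $X$, then $X$ does not bump itself at $p$. Since $QF(S)$ and $\mathcal B(m_0)$ are homeomorphic to open cells, self-bumping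 is a first test of whether their closures in $AH(S)$ look like closed cells.

It is known, by McMullen, using a construction of Anderson--Canary, that there are points at which $QF(S)$ bumps itself. We consider the corresponding question for slices, which comes from Ohshika's paper \cite{Ohshika}.

\begin{quote}
\emph{Can a Bers slice bump itself? That is, do there exist $S$, $m_0\in\mathcal T(S)$ and a point of the frontier of $\mathcal B(m_0)$ in $AH(S)$ at which $\mathcal B(m_0)$ bumps itself?}
\end{quote}

General topology does not reduce this to the case of $QF(S)$. The set $U\cap\mathcal B(m_0)$ is a cross-section of $U\cap QF(S)$, and a cross-section of a disconnected set may lie in one of its pieces. One might well guess that the answer is no, because a slice is rigid on one side: if $\varphi$ uniformizes $m_0$, then every $\rho\in\mathcal B(m_0)$ equals $f\varphi f^{-1}$ for a univalent map $f:\mathbb D\to\widehat{\mathbb C}$, such maps form normal families, and so the lower domains $f(\mathbb D)$ cannot behave wildly along a convergent sequence. It turns out that this rigidity is what produces the bumping.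

\begin{theorem}\label{thm:main}
Let $S$ be the torus with $104$ punctures. There are $m_0\in\mathcal T(S)$ and a b-group $\rho_\infty$ on the frontier of $\mathcal B(m_0)$ at which $\mathcal B(m_0)$ bumps itself. More precisely, there is a neighborhood $V$ of $\rho_\infty$ such that for every neighborhood $U\subset V$ of $\rho_\infty$, the set $U\cap\mathcal B(m_0)$ contains infinitely many pairwise disjoint, nonempty, relatively open-and-closed subsets.
\end{theorem}

Only this existence statement is claimed; nothing is asserted about which other surfaces have this property.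

Section~\ref{sec:idea} shows the mechanism on cyclic groups and on five rectangles in the plane. Section~\ref{sec:tools} lists the standard facts that we use. Sections~\ref{sec:chains}--\ref{sec:limit} construct $\rho_\infty$, $S$ and $m_0$. Section~\ref{sec:constraint} derives a constraint on all points of the slice near $\rho_\infty$, Sections~\ref{sec:approx} and~\ref{sec:adjust} produce a sequence in the slice converging to $\rho_\infty$, and Section~\ref{sec:end} combines the two.

Throughout, $(x,y)$ stands for $x+iy\in\mathbb C$, the \emph{height} of a point is its imaginary part, $\mathbb H$ is the upper half plane, and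
\[
\gamma_\infty(z)=z+20,\qquad \Lambda=20\mathbb Z+14i\mathbb Z .
\]

\section{The mechanism: a key in a lock}\label{sec:idea}

To disconnect a set it suffices to find a continuous function on it whose values avoid a closed curve and lie on both sides of the curve. Our function will depend on the image of a single group element, which is loxodromic in the slice and becomes parabolic in the limit.

\subsection{Powers of a nearly parabolic map}
A M\"obius map $A$ is \emph{loxodromic} if it is conjugate to $z\mapsto\kappa z$ with $|\kappa|>1$; the number $\kappa$ is its \emph{multiplier}, and $\operatorname{tr}^2A=2+\kappa+\kappa^{-1}$. The entire function $\Phi(u)=2+2\cosh\sqrt u=4+u+u^2/12+\cdots$ has $\Phi'(0)=1$. Fix $\delta>0$ and a neighborhood $\mathcal N$ of $0$ such that $\Phi$ maps $\mathcal N$ biholomorphically onto $\{|w-4|<\delta\}$, with inverse $G$. Let $\mathcal L$ be the set of loxodromic maps $A$ with $|\operatorname{tr}^2A-4|<\delta$. If $A\in\mathcal L$ and $\lambda^2=G(\operatorname{tr}^2A)$, then $2+e^{\lambda}+e^{-\lambda}=\operatorname{tr}^2A$, so the multiplier is one of $e^{\pm\lambda}$; hence $\operatorname{Re}\lambda\ne0$,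 that is, $G(\operatorname{tr}^2A)\notin(-\infty,0]$. Let $\lambda(A)$ be the square root with positive real part, the \emph{complex length} of $A$, and put
\[
\omega(A)=\frac{2\pi i}{\lambda(A)},\qquad \operatorname{Im}\omega(A)=\frac{2\pi\operatorname{Re}\lambda(A)}{|\lambda(A)|^2}>0 .
\]
Three properties follow from the definition.
\begin{itemize}
\item[($\omega$1)] On $\mathcal L$, both $\lambda$ and $\omega$ are continuous functions of $\operatorname{tr}^2A$, and $e^{\lambda(A)}$ is the multiplier of $A$.
\item[($\omega$2)] If $\operatorname{tr}^2A\to4$ in $\mathcal L$, then $\lambda(A)\to0$ and $|\omega(A)|\to\infty$.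
\item[($\omega$3)] If $A$ is loxodromic and $\lambda$ is a logarithm of its multiplier with $\lambda^2\in\mathcal N$, then $A\in\mathcal L$ and $\lambda=\lambda(A)$, because $\Phi(\lambda^2)=\operatorname{tr}^2A$ and $\operatorname{Re}\lambda>0$.
\end{itemize}
The number $\omega(A)$ is the modulus of a torus. If $A(z)=e^\lambda z$, the covering $\zeta\mapsto e^{\lambda\zeta}$ of $\mathbb C\setminus\{0\}$ lifts $A$ to $\zeta\mapsto\zeta+1$ and has deck group $\omega\mathbb Z$, so $(\mathbb C\setminus\{0\})/\langle A\rangle=\mathbb C/(\mathbb Z+\omega\mathbb Z)$. As $A$ becomes parabolic, $\omega$ tends to $\infty$, but it can do so horizontally. Then $\omega$ modulo $\mathbb Z$ may converge, and the torus survives in the limit. The following example will be used throughout.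

\begin{example}\label{ex:cyclic}
For $n\ge1$ put
\[
\varepsilon_n=\frac{2\pi i}{20n+14i},\quad \lambda_n=20\varepsilon_n,\quad p_n(\zeta)=\frac{e^{\varepsilon_n\zeta}-1}{\varepsilon_n},\quad \gamma_n(z)=e^{\lambda_n}z+\frac{e^{\lambda_n}-1}{\varepsilon_n}.
\]
Then $\operatorname{Re}\lambda_n=560\pi/|20n+14i|^2>0$, so $\gamma_n$ is loxodromic with multiplier $e^{\lambda_n}$ and fixed point set $Z_n=\{\infty,-1/\varepsilon_n\}$. The map $p_n:\mathbb C\to\widehat{\mathbb C}\setminus Z_n$ is a universal covering whose deck group is generated by $\zeta\mapsto\zeta+20n+14i$, and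
\begin{equation}\label{eq:semi}
p_n(\zeta+20)=\frac{e^{\lambda_n}e^{\varepsilon_n\zeta}-1}{\varepsilon_n}=\gamma_n(p_n(\zeta)).
\end{equation}
Nontrivial deck translations have length greater than $20n$, so $p_n$ is injective on every set of diameter at most $20n$. Since $\varepsilon_n\to0$, the maps $p_n(\zeta)=\zeta+\varepsilon_n\zeta^2/2+\cdots$ and their inverse branches $q_n(z)=\varepsilon_n^{-1}\operatorname{Log}(1+\varepsilon_nz)$, defined for $|z|<1/|\varepsilon_n|$, converge to the identity locally uniformly in $\mathbb C$, and $\gamma_n\to\gamma_\infty$. By ($\omega$3), for large $n$,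
\begin{equation}\label{eq:omegan}
\omega(\gamma_n)=\frac{2\pi i}{\lambda_n}=n+\frac{14i}{20}.
\end{equation}
Now take a large negative power. By \eqref{eq:semi} and the deck translation,
\[
\gamma_n^{-n}(p_n(\zeta))=p_n(\zeta-20n)=p_n(\zeta+14i),
\]
so $\gamma_n^{-n}$ converges to $z\mapsto z+14i$. The generators converge to the translation by $20$, but their powers approximate every translation in $\Lambda$.
\end{example}

The same happens for every sequence along which $\omega$ converges modulo $\mathbb Z$.

\begin{lemma}\label{lem:powers}
Let $A_j\in\mathcal L$ converge to $\gamma_\infty$ in $\mathrm{PSL}_2(\mathbb C)$, and let $k_j\in\mathbb Z$ satisfy $\omega(A_j)-k_j\to\omega_\infty\in\mathbb C$. Then $|k_j|\to\infty$, and $A_j^{-k_j}$ converges to $z\mapsto z+20\,\omega_\infty$.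
\end{lemma}

\begin{proof}
Write $\lambda=\lambda(A_j)$ and $\omega=\omega(A_j)$. By ($\omega$2), $\lambda\to0$ and $|\omega|\to\infty$, so $|k_j|\to\infty$. Lift $A_j$ to $\hat A_j\in \mathrm{SL}_2(\mathbb C)$ with $\hat A_j\to\mathrm{Id}+X$, where $X=\begin{pmatrix}0&20\\0&0\end{pmatrix}$. Since $(\operatorname{tr}\hat A_j)^2=(2\cosh(\lambda/2))^2$ and $\operatorname{tr}\hat A_j\to2$, for large $j$ the trace is $2\cosh(\lambda/2)$, and $\hat A_j$ is diagonalizable with eigenvalues $e^{\pm\lambda/2}$. The matrix
\[
X_j=\frac{\lambda/2}{\sinh(\lambda/2)}\bigl(\hat A_j-\cosh(\lambda/2)\,\mathrm{Id}\bigr)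
\]
has the same eigenvectors and eigenvalues $\pm\lambda/2$, so $\exp X_j=\hat A_j$; and $X_j\to X$. The matrix $\exp(\omega X_j)$ is diagonalizable with eigenvalues $e^{\pm\omega\lambda/2}=e^{\pm\pi i}=-1$, so it equals $-\mathrm{Id}$. Therefore
\[
\hat A_j^{-k_j}=\exp(-k_jX_j)=-\exp\bigl((\omega-k_j)X_j\bigr)\longrightarrow-\exp(\omega_\infty X)=-\begin{pmatrix}1&20\,\omega_\infty\\0&1\end{pmatrix}.\qedhere
\]
\end{proof}

\subsection{Forbidden translations}
Cyclic groups impose no restriction on $\omega_\infty$: replacing $14i$ by any $\tau\in\mathbb H$ in Example~\ref{ex:cyclic} realizes $\omega_\infty=\tau/20$. The restriction comes from the rest of the group. Suppose that $\rho_\infty\in AH(S)$ sends a nonperipheral element $\gamma$ to $\gamma_\infty$ (an \emph{accidental parabolic}), and that $\psi_j\to\rho_\infty$ in a slice, with lower domains converging to a domain $\Omega_-$. The map $\psi_j(\gamma)^{-k_j}$ preserves $\Omega_-(\psi_j)$ and, as $|k_j|\to\infty$, pushes each compact set toward the boundary. In the limit, the translation by $20\,\omega_\infty$ must move $\Omega_-$ off itself. This is Proposition~\ref{prop:forbidden}.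

For a set $\Omega\subset\mathbb C$, call $\tau\in\mathbb C$ \emph{forbidden} if $(\Omega+\tau)\cap\Omega\neq\emptyset$ and \emph{allowed} otherwise. A value forbidden for $\Omega$ is forbidden for every larger set. For the strip $\{0<\operatorname{Im}z<h\}$ the allowed values in $\mathbb H$ form the half plane $\{\operatorname{Im}\tau\ge h\}$, which is connected, so the constraint separates nothing. We want a shape with an allowed value that is surrounded by forbidden ones. Consider the open boxes (Figure~\ref{fig:key})
\begin{gather*}
Q_r=(3.5,9)\times(-1.5,-0.5),\qquad Q_l=(-9,-3.5)\times(-1.5,-0.5),\\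
Q_b=(-9,9)\times(-11.5,-8.5),\\
Q_h=(-4.5,4.5)\times(-19.5,-18.5),\qquad Q_s=(-0.5,0.5)\times(-19.5,-11),
\end{gather*}
and let $Q$ be their union. The head $Q_h$ and the stem $Q_s$ form an inverted T, the \emph{key}; the jaws $Q_l,Q_r$ and the floor $Q_b$ bound the \emph{lock}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.36]
\fill[gray!15] (-10,0)--(-3,0)--(-3,-2)--(-7,-2)--(-7,-8)--(7,-8)--(7,-2)--(3,-2)--(3,0)--(10,0)--(10,-12)--(1,-12)--(1,-18)--(5,-18)--(5,-20)--(-5,-20)--(-5,-18)--(-1,-18)--(-1,-12)--(-10,-12)--cycle;
\fill[gray!60] (3.5,-1.5) rectangle (9,-0.5) (-9,-1.5) rectangle (-3.5,-0.5) (-9,-11.5) rectangle (9,-8.5) (-4.5,-19.5) rectangle (4.5,-18.5) (-0.5,-19.5) rectangle (0.5,-11);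
\draw[very thick] (-10,0)--(-3,0)--(-3,-2)--(-7,-2)--(-7,-8)--(7,-8)--(7,-2)--(3,-2)--(3,0)--(10,0) node[right]{$c_2$};
\draw[very thick] (-10,-12)--(-1,-12)--(-1,-18)--(-5,-18)--(-5,-20)--(5,-20)--(5,-18)--(1,-18)--(1,-12)--(10,-12) node[right]{$c_1$};
\draw[dashed] (-10,2)--(-1,2)--(-1,-4)--(-5,-4)--(-5,-6)--(5,-6)--(5,-4)--(1,-4)--(1,2)--(10,2) node[right]{$c_1+14i$};
\draw (-0.5,3)--(-0.5,-4.5)--(-4.5,-4.5)--(-4.5,-5.5)--(4.5,-5.5)--(4.5,-4.5)--(0.5,-4.5)--(0.5,3)--cycle;
\node at (8.5,-2.7) {$Q_r$}; \node at (-8.5,-2.7) {$Q_l$}; \node at (5,-10) {$Q_b$};
\draw (4,-19)--(6,-19) node[right]{$Q_h$}; \draw (0,-15)--(2,-15) node[right]{$Q_s$};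
\end{tikzpicture}
\caption{One period, $-10\le x\le10$, of the key and the lock. Dark gray: the five boxes. Thin outline: the key $Q_h\cup Q_s$ translated by $14i$; it touches no box, but it cannot leave the lock without crossing one. Thick lines: the lattice paths $c_1$ and $c_2$, whose lattice points are the centers of two chains of tangent disks of radius $1/2$; the part of the light gray region outside these disks contains the boxes. Dashed: the path $c_1+14i$, which stays at distance $2$ from $c_2$.}
\label{fig:key}
\end{figure}

The value $14i$ is allowed for $Q$. Indeed, $Q$ has heights in $(-19.5,-0.5)$, while the translates of $Q_b,Q_l,Q_r$ by $14i$ have heights above $2.5$; the translated key has heights above $-5.5$, so it misses $Q_b,Q_h,Q_s$; the translated head has heights below $-4.5$ and the translated stem has $|x|<0.5$, so both miss $Q_l$ and $Q_r$. All $\tau$ with $\operatorname{Im}\tau\ge19$ are allowed as well. Between $14i$ and these values lies a barrier. Let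
\[
D=\{\tau\in\mathbb C:\ |\operatorname{Re}\tau|<4,\ |\operatorname{Im}\tau-14|<3.25\}.
\]

\begin{lemma}\label{lem:barrier}
Every $\tau\in\partial D$ is forbidden for $Q$.
\end{lemma}

\begin{proof}
Write $\tau=a+i(14+b)$. Then
\begin{align*}
Q_h+\tau&=(a-4.5,\,a+4.5)\times(b-5.5,\,b-4.5),\\
Q_s+\tau&=(a-0.5,\,a+0.5)\times(b-5.5,\,b+3).
\end{align*}
\emph{Top side, $b=3.25$, $|a|\le4$: the head hits a jaw.} The heights $(-2.25,-1.25)$ of $Q_h+\tau$ overlap $(-1.5,-0.5)$. If $a\ge0$, then $a+4.5>3.5$ and $a-4.5<9$, so the $x$-range meets $(3.5,9)$ and $Q_h+\tau$ meets $Q_r$. If $a\le0$, the mirror image of this argument gives a point of $Q_l$.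

\emph{Bottom side, $b=-3.25$, $|a|\le4$: the head hits the floor.} The heights $(-8.75,-7.75)$ of $Q_h+\tau$ overlap $(-11.5,-8.5)$, and its $x$-range contains $a\in(-9,9)$. So it meets $Q_b$.

\emph{Vertical sides, $a=\pm4$, $|b|\le3.25$: the stem hits a jaw.} For $a=4$ the $x$-range $(3.5,4.5)$ of $Q_s+\tau$ lies in $(3.5,9)$, and since $b-5.5\le-2.25$ and $b+3\ge-0.25$ its height range contains $(-1.5,-0.5)$. So it meets $Q_r$. For $a=-4$ it meets $Q_l$.
\end{proof}

The head is essential: for $a=0$ and all $b\ge-3$ the set $Q_s+\tau$ misses $Q_l$, $Q_r$ and $Q_b$, so a key consisting of the stem alone slides out upward.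

Put $D'=\frac1{20}D$. Its closure lies in $\mathbb H$, it contains $\frac{14i}{20}$, and it has width $0.4$, so the sets $\overline{D'}+k$, $k\in\mathbb Z$, are pairwise disjoint islands marching off to infinity. If $\Omega_-\supset Q$, then near $\rho_\infty$ the function $\omega$ on the slice avoids the shores $\partial D'+\mathbb Z$, and it remains to find points of the slice that converge to $\rho_\infty$ and have $\omega$ on the $n$-th island. So we need a group whose invariant domain is large enough to contain $Q$ and small enough to leave room for its own translate by $14i$. Groups generated by reflections in chains of disks give both bounds: the invariant domain contains the region between two chains and is contained in the union of that region with the disks.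

\section{Standard facts}\label{sec:tools}

A \emph{Kleinian group} is a discrete subgroup $\Gamma$ of $\mathrm{PSL}_2(\mathbb C)$. Its domain of discontinuity $\Omega(\Gamma)$ is the largest open subset of $\widehat{\mathbb C}$ on which $\Gamma$ acts properly discontinuously, the complement is the \emph{limit set}, and $\Gamma$ is \emph{nonelementary} if the limit set has more than two points. Fixed points of elements of infinite order are limit points. A \emph{component} of $\Gamma$ is a component of $\Omega(\Gamma)$; its frontier lies in the limit set. In a torsion-free Kleinian group every nontrivial element is parabolic (one fixed point) or loxodromic (two fixed points), so the type is preserved under conjugation by homeomorphisms of $\widehat{\mathbb C}$.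

The quotient map from $\mathrm{Hom}(\pi_1(S),\mathrm{PSL}_2(\mathbb C))$ to the space of conjugacy classes is open, so the images of a countable neighborhood basis form one. Hence $AH(S)$ is first countable, and a convergent sequence of classes lifts to a sequence of representations converging to any given representative of the limit.

Besides the theorems of Jordan--Schoenflies, Montel, Hurwitz and Rouch\'e we use the Schwarz--Pick lemma (holomorphic maps between hyperbolic Riemann surfaces do not increase hyperbolic distance, and a holomorphic map $\mathbb D\to\mathbb D$ that preserves the distance between two distinct points is an automorphism) and the following facts.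

\begin{itemize}
\item[(F1)] (Maskit \cite{Maskit}) A finitely generated Kleinian group with two invariant components is quasi-Fuchsian: it is quasiconformally conjugate to a Fuchsian group of the first kind, the two components going to the two half planes (equivalently, to $\mathbb D$ and $\widehat{\mathbb C}\setminus\overline{\mathbb D}$, in either order).
\item[(F2)] (Ahlfors--Bers) For $\mu\in L^\infty(\mathbb C)$ with $\|\mu\|_\infty<1$ there is a unique quasiconformal homeomorphism $h^\mu$ of $\widehat{\mathbb C}$ fixing $0,1,\infty$ with Beltrami coefficient $\mu$. If $\|\mu\|_\infty\le1$ and $z\in\mathbb C$, then $s\mapsto h^{s\mu}(z)$ is holomorphic on $\mathbb D$. If $\|\mu_n\|_\infty\to0$, then $h^{\mu_n}$ and its inverse converge to the identity uniformly in the spherical metric. Two quasiconformal maps with the same coefficient differ by a conformal map; so if $\mu$ is invariant under a M\"obius map $A$, then $h^\mu A(h^\mu)^{-1}$ is a M\"obius map.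
\item[(F3)] (Carath\'eodory's kernel theorem) Let $O_n\subsetneq\mathbb C$ be simply connected domains containing a fixed neighborhood of $z_0$, with Riemann maps $f_n:\mathbb D\to O_n$, $f_n(0)=z_0$, $f_n'(0)>0$. The \emph{kernel} of $(O_n)$ is the largest domain containing $z_0$ each of whose compact subsets lies in $O_n$ for all large $n$. If every subsequence has the same kernel $O\ne\mathbb C$, then $f_n\to f$ locally uniformly in $\mathbb D$ and $f_n^{-1}\to f^{-1}$ locally uniformly in $O$, where $f$ is the normalized Riemann map of $O$.
\item[(F4)] The topology of $\mathcal T(S)$ is given by the Teichm\"uller metric: $m_n\to m$ if and only if there are quasiconformal maps $m_n\to m$, compatible with the markings, whose Beltrami coefficients tend to $0$ in norm. It is equally given by algebraic convergence of the uniformizing Fuchsian representations.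
\item[(F5)] A torsion-free Fuchsian group $\Gamma\subset\mathrm{Aut}(\mathbb D)$ is finitely generated and of the first kind if and only if $\mathbb D/\Gamma$ is of finite type. In that case the parabolic elements are exactly the peripheral ones. Consequently, if $\rho\in QF(S)$ and $\alpha\ne1$ is not peripheral, then $\rho(\alpha)$ is loxodromic.
\item[(F6)] The limit set of a nonelementary Kleinian group is contained in every nonempty closed invariant subset of $\widehat{\mathbb C}$, and loxodromic fixed points are dense in it.
\end{itemize}

\section{Chains}\label{sec:chains}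

The boundary of a key doubles back on itself, so ``above'' and ``below'' need a topological definition. We give it for chains of Jordan domains, not only of round disks, because in Section~\ref{sec:approx} we shall meet preimages of round disks under $p_n$.

\subsection{The two sides of a chain}
A \emph{periodic line} is the image of an injective continuous map $a:\mathbb R\to\mathbb C$ with $a(x+1)=a(x)+20$. It is closed and has bounded height. We call points \emph{high} or \emph{low} if they lie above or below a horizontal strip containing all sets under discussion.

\begin{lemma}\label{lem:line}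
The complement of a periodic line $A$ has exactly two components, one containing the high points and one containing the low points. Both are invariant under $\gamma_\infty$ and have frontier $A$. The high component lies to the left of $A$, directed by increasing $x$.
\end{lemma}

\begin{proof}
Let $e(\zeta)=\exp(2\pi i\zeta/20)$. If $e(a(x))=e(a(y))$, then $a(x)=a(y)+20k=a(y+k)$, so $x-y\in\mathbb Z$. Hence $J=e(A)$ is a Jordan curve in $\mathbb C\setminus\{0\}$, with winding number $+1$ about $0$. So $0$ is inside $J$, and the inside lies to the left of $J$. The inside minus $0$ and the outside are connected, have frontier $J$ in $\mathbb C\setminus\{0\}$, and contain loops generating $\pi_1(\mathbb C\setminus\{0\})$. Therefore their preimages under the covering $e$ are connected and have frontier $e^{-1}(J)=A$. High points map near $0$ and low points near $\infty$.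
\end{proof}

A \emph{chain} is a sequence $(\Delta_j)_{j\in\mathbb Z}$ of closed Jordan domains in $\mathbb C$ such that $\Delta_{j+N}=\Delta_j+20$ for some $N\ge3$, $\Delta_j\cap\Delta_{j+1}$ is a single point $t_j$, and $\Delta_j\cap\Delta_k=\emptyset$ for $|j-k|\ge2$. The family is locally finite, and its union $K$, which we also call a chain, is closed, connected and of bounded height. The point $t_j$ lies on $\partial\Delta_j$ and on $\partial\Delta_{j+1}$, and $t_{j-1}\ne t_j$ because $\Delta_{j-1}\cap\Delta_{j+1}=\emptyset$.

\begin{lemma}\label{lem:chain}
The two components of $\partial\Delta_j\setminus\{t_{j-1},t_j\}$ can be labeled $\beta_j^+,\beta_j^-$ so that $A^\pm(K)=\bigcup_j\overline{\beta_j^\pm}$ are periodic lines and $\mathbb C\setminus K$ has exactly two components: $\mathrm{above}(K)$, the high component of $\mathbb C\setminus A^+(K)$, and $\mathrm{below}(K)$, the low component of $\mathbb C\setminus A^-(K)$.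
\end{lemma}

\begin{proof}
By the Schoenflies theorem $\Delta_j$ is homeomorphic to a closed disk. Choose arcs $c_j\subset\Delta_j$ from $t_{j-1}$ to $t_j$ that correspond to chords, with $c_{j+N}=c_j+20$. Then $c=\bigcup c_j$ is a periodic line; let $U^+$ and $U^-$ be the high and low components of its complement. An interior point of $c_j$ lies in $\operatorname{int}\Delta_j$ and in the frontier of both $U^\pm$. So $\operatorname{int}\Delta_j\setminus c_j$ meets both $U^+$ and $U^-$, and its two components, being disjoint from $c$, lie one in each. Each component together with the adjacent open arc of $\partial\Delta_j$ is connected and disjoint from $c$. Thus one arc, $\beta_j^+$, lies in $U^+$ and the other, $\beta_j^-$, in $U^-$. The labeling is periodic because $U^\pm$ are, and $A^\pm=A^\pm(K)$ are periodic lines because $\overline{\beta_j^\pm}$ meets only its two neighbors, in its endpoints.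

Let $H$ and $H'$ be the high and low components of $\mathbb C\setminus A^+$. The set $U^-$ is connected, contains low points, and is disjoint from $A^+\subset U^+\cup c$; so $U^-\subset H'$, and in particular $\beta_j^-\subset H'$. The set $\operatorname{int}\Delta_j$ is connected, disjoint from $A^+$ and meets $U^-$; so it lies in $H'$. Hence $K\subset H'\cup A^+$ and $H\cap K=\emptyset$. As $H$ is open and connected with frontier $A^+\subset K$, it is a component of $\mathbb C\setminus K$. Exchanging the roles of high and low, the low component $L$ of $\mathbb C\setminus A^-$ is a component of $\mathbb C\setminus K$. Their frontiers differ, so $H\neq L$.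

Let $O$ be any component of $\mathbb C\setminus K$. Its frontier lies in $A^+\cup A^-$. It is not contained in the discrete set $\{t_j\}$, since otherwise $O$ would be open and closed in the connected set $\mathbb C\setminus\{t_j\}$, which meets $K$. So there is $p\in\partial O\cap\beta_j^\pm$ for some $j$ and some sign. By the Schoenflies theorem $p$ has a neighborhood $B$ meeting no domain but $\Delta_j$, with $(B,B\cap\partial\Delta_j)$ homeomorphic to a disk with a diameter. Then $B\setminus\Delta_j$ is one of the two open halves; it is connected, disjoint from $K$, and meets $O$. If $p\in\beta_j^+\subset\partial H$ it also meets $H$, and $O=H$; if $p\in\beta_j^-\subset\partial L$, then $O=L$.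
\end{proof}

A connected set that misses $K$ and contains a high point lies in $\mathrm{above}(K)$, and one that contains a low point lies in $\mathrm{below}(K)$. This is how we shall locate sets.

For disjoint chains write $K<K'$ if $K'\subset\mathrm{above}(K)$. In that case $K\cup\mathrm{below}(K)$ is connected, misses $K'$ and contains low points, so
\begin{equation}\label{eq:order}
K\cup\mathrm{below}(K)\subset\mathrm{below}(K'),\qquad K'\cup\mathrm{above}(K')\subset\mathrm{above}(K);
\end{equation}
the second inclusion holds because $\mathrm{above}(K')$ misses $\mathrm{below}(K')\supset K\cup\mathrm{below}(K)$. Hence $<$ is transitive. The same argument with high and low exchanged shows that $K\subset\mathrm{below}(K')$ implies $K<K'$. For $K<K'$ put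
\[
\mathrm{btw}(K,K')=\mathrm{above}(K)\cap\mathrm{below}(K').
\]

\begin{lemma}\label{lem:strip}
Let $K<K'$ and $Y=\mathrm{btw}(K,K')$. There is an orientation-preserving homeomorphism $\chi:\overline Y\to\mathbb R\times[0,1]$ that takes $A^+(K)$, $A^-(K')$ and $Y$ onto $\mathbb R\times\{0\}$, $\mathbb R\times\{1\}$ and $\mathbb R\times(0,1)$ and conjugates $\gamma_\infty$ to $(x,t)\mapsto(x+1,t)$.
\end{lemma}

\begin{proof}
With $e$ as in Lemma~\ref{lem:line}, $J=e(A^+(K))$ and $J'=e(A^-(K'))$ are disjoint Jordan curves around $0$, $J'$ lies inside $J$ because $K'\subset\mathrm{above}(K)$, and $e(Y)$ is the set of points inside $J$ and outside $J'$. By the Schoenflies theorem its closure is a closed annulus with boundary circles $J$ and $J'$. Its fundamental group maps isomorphically to that of $\mathbb C\setminus\{0\}$, so its preimage $\overline Y$ is its universal cover, with deck group $\langle\gamma_\infty\rangle$. Lift a homeomorphism onto $(\mathbb R/\mathbb Z)\times[0,1]$ and, if necessary, replace $x$ by $-x$. The lift preserves orientation, because $Y$ lies to the left of $A^+(K)$ and $\mathbb R\times(0,1)$ lies to the left of $\mathbb R\times\{0\}$,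 both directed by the translation.
\end{proof}

\subsection{The key chain and the lock chain}
Consider two paths of unit steps in the lattice $\mathbb Z^2\subset\mathbb C$, given over one period by their corners and extended by $\gamma_\infty$ (Figure~\ref{fig:key}):
\begin{align*}
c_2:\ &(-10,0)\to(-3,0)\to(-3,-2)\to(-7,-2)\to(-7,-8)\\
&\to(7,-8)\to(7,-2)\to(3,-2)\to(3,0)\to(10,0),\\
c_1:\ &(-10,-12)\to(-1,-12)\to(-1,-18)\to(-5,-18)\to(-5,-20)\\
&\to(5,-20)\to(5,-18)\to(1,-18)\to(1,-12)\to(10,-12).
\end{align*}
The path $c_1$ outlines the key and $c_2$ the lock. Each has $28$ steps right, $8$ left, $8$ up and $8$ down per period, in total $52$. For $\nu\in\{1,2\}$ let $(a_{\nu,j})_{j\in\mathbb Z}$ be the successive vertices of $c_\nu$, with $a_{1,0}=(-10,-12)$, $a_{2,0}=(-10,0)$ and $a_{\nu,j+52}=a_{\nu,j}+20$. We attach the index $(\nu,j,l)$ to $a_{\nu,j}+14il$ and call two indices \emph{consecutive} if they have the same $\nu$ and $l$ and their $j$ differ by $1$.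

\begin{lemma}\label{lem:lattice}
Vertices with consecutive indices are at distance $1$. Vertices with distinct nonconsecutive indices are at distance at least $\sqrt2$.
\end{lemma}

\begin{proof}
The vertices are lattice points, so we must exclude distance $\le1$ for distinct nonconsecutive indices. The heights on $c_2$ lie in $[-8,0]$ and those on $c_1$ in $[-20,-12]$. So $c_\nu$ and $c_\nu+14il$ are at distance at least $6$ for $l\neq0$; and $c_1+14il$ has heights $\le-12$ for $l\le0$ and $\ge8$ for $l\ge2$, so it is at distance at least $4$ from $c_2$ for $l\ne1$. Up to translation it remains to consider vertices on $c_2\cup(c_1+14i)$. Two lattice points at distance $\le1$ lie in a common strip $10k\le x\le10(k+1)$, and both paths are symmetric under the reflections in the lines $x=10k$. So we may work in the strip $0\le x\le10$, where $c_2$ and $c_1+14i$ consist of the successive segments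
\begin{gather*}
L_1=[3,10]\times\{0\},\quad L_2=\{3\}\times[-2,0],\quad L_3=[3,7]\times\{-2\},\\
L_4=\{7\}\times[-8,-2],\quad L_5=[0,7]\times\{-8\};\\
M_1=[1,10]\times\{2\},\quad M_2=\{1\}\times[-4,2],\quad M_3=[1,5]\times\{-4\},\\
M_4=\{5\}\times[-6,-4],\quad M_5=[0,5]\times\{-6\}.
\end{gather*}
Nonconsecutive vertices on one segment are at distance $\ge2$. Adjacent segments are perpendicular, so two vertices on them, other than the common corner, are at distance $\ge\sqrt2$. Nonadjacent segments of one path are at distance $\ge2$: for the pairs $L_2,L_4$ and $M_2,M_4$ the $x$-coordinates differ by $4$, and for the other ten pairs the height ranges are at least $2$ apart. Finally, each $M_a$ is at distance $\ge2$ from each $L_b$. The segment $M_1$ has height $2$, and all $L_b$ have heights $\le0$. The segment $M_2$ has $x=1$ and heights $\ge-4$, while $L_1,\dots,L_4$ have $x\ge3$ and $L_5$ has height $-8$. The segments $M_3,M_4,M_5$ lie in $[0,5]\times[-6,-4]$, while $L_1,L_2,L_3$ have heights $\ge-2$, $L_4$ has $x=7$ and $L_5$ has height $-8$.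
\end{proof}

Let $\Delta_{\nu,j}$ be the closed disk of radius $\frac12$ about $a_{\nu,j}$, let $\mathcal F=\{\Delta_{\nu,j}\}$ and $\widetilde{\mathcal F}=\{\Delta_{\nu,j}+14il\}$, a $\Lambda$-invariant family. By Lemma~\ref{lem:lattice}, consecutive members of $\widetilde{\mathcal F}$ are externally tangent and nonconsecutive members are at distance at least $\sqrt2-1$. So the disks along $c_\nu+14il$ form a chain $K_\nu+14il$, and these chains are pairwise disjoint. Since $K_1\subset\{y\le-11.5\}$ and $K_2\subset\{y\ge-8.5\}$,
\begin{equation}\label{eq:heights}
\{y>-11.5\}\subset\mathrm{above}(K_1),\qquad\{y<-8.5\}\subset\mathrm{below}(K_2),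
\end{equation}
and $K_1<K_2$. The half-line $\{-10+iy:y\le0\}$ starts in $K_2$ and is at distance $\ge2$ from the vertices of $c_1+14i$, which have height $2$ or lie within horizontal distance $5$ of $20\mathbb Z$. So it misses $K_1+14i$, the connected set $K_2$ lies in $\mathrm{below}(K_1+14i)$, and $K_2<K_1+14i$: the key fits into the lock. Put
\[
E_-=\mathrm{btw}(K_1,K_2).
\]

\begin{lemma}\label{lem:boxes}
$Q\subset E_-$.
\end{lemma}

\begin{proof}
First, every point of $Q$ is at distance greater than $\frac12$ from every vertex of $c_1$ and $c_2$, so that $Q$ misses $K_1\cup K_2$. All coordinates of vertices are read modulo $20$ in $x$. For $Q_r$ and $Q_l$: the heights lie in $(-1.5,-0.5)$, and the only vertices of height $-1$ are $(\pm3,-1)$, while $3.5<|x|<9$ on these boxes. For $Q_b$: the heights lie in $(-11.5,-8.5)$, and no vertex has height $-9$, $-10$ or $-11$. For $Q_h$: the heights lie in $(-19.5,-18.5)$, the only vertices of height $-19$ are $(\pm5,-19)$, and $|x|<4.5$. For $Q_s$: here $|x|<0.5$, the only vertices with $x=0$ are $(0,-8)$ and $(0,-20)$, and the heights lie in $(-19.5,-11)$.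

Now we locate the boxes. By \eqref{eq:heights}, $Q_b\subset E_-$, $Q_r\subset\mathrm{above}(K_1)$ and $Q_h\cup Q_s\subset\mathrm{below}(K_2)$. The half-line down from $(8,-1)\in Q_r$ is at distance $\ge1$ from the vertices of $c_2$, since $(8,0)$ is the only one with $x=8$; so $Q_r\subset\mathrm{below}(K_2)$. The reflection $x\mapsto-x$ preserves $K_1$, $K_2$ and heights, so $Q_l\subset E_-$ too. The set $Q_h\cup Q_s$ is connected, misses $K_1$ and contains points of height greater than $-11.5$, so it lies in $\mathrm{above}(K_1)$.
\end{proof}

\section{Groups generated by reflections in chains of disks}\label{sec:reflection}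

We treat the limit group and the approximating groups at once. The reflection $r_\Delta$ in the boundary of a round disk $\Delta\subset\widehat{\mathbb C}$ is the anticonformal involution of $\widehat{\mathbb C}$ that fixes $\partial\Delta$ pointwise and exchanges its two sides; for a M\"obius map $g$ we have $gr_\Delta g^{-1}=r_{g\Delta}$.

\begin{definition}\label{def:config}
A \emph{configuration} consists of a parabolic or loxodromic map $g$, with fixed point set $Z$, and closed round disks $\Delta_1,\dots,\Delta_N\subset\widehat{\mathbb C}\setminus Z$ such that
\begin{itemize}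
\item[(C1)] the disks $g^k\Delta_j$ ($k\in\mathbb Z$, $1\le j\le N$) are pairwise distinct; let $\mathcal G$ be the family of these disks;
\item[(C2)] two distinct disks of $\mathcal G$ are disjoint or meet in exactly one point (a \emph{tangency point}), every disk meets exactly two others, and no three disks have a common point.
\end{itemize}
Put $E=\widehat{\mathbb C}\setminus(Z\cup\bigcup\mathcal G)$. The two tangency points on $\partial\Delta$ cut it into two open arcs. A component $Y$ of $E$ with $gY=Y$ is of \emph{strip type} if, with closure and frontier taken in $\widehat{\mathbb C}\setminus Z$,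
\begin{itemize}
\item[(S1)] for each $\Delta\in\mathcal G$ one of the two arcs, $\beta_\Delta$, can be chosen so that $\partial Y=\bigcup_\Delta\overline{\beta_\Delta}$;
\item[(S2)] there is a homeomorphism $\chi:\overline Y\to\mathbb R\times[0,1]$ taking $Y$ onto $\mathbb R\times(0,1)$ and conjugating $g$ to $(x,t)\mapsto(x+1,t)$.
\end{itemize}
\end{definition}

The group $\langle g\rangle$ acts freely and properly discontinuously on $\widehat{\mathbb C}\setminus Z$, so $\mathcal G$ is locally finite there and $E$ is open. The other arc of $\partial\Delta$ is disjoint from $\partial Y$, so $\beta_\Delta$ is determined by $Y$ and $g\beta_\Delta=\beta_{g\Delta}$. Every tangency point is an endpoint of two arcs $\beta_\Delta$. There are $N$ orbits of tangency points, because there are $2N$ orbits of pairs (disk, tangency point on it) and each point lies on two disks. Put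
\[
X=Y\cup\bigcup_\Delta\beta_\Delta=\overline Y\setminus\{\text{tangency points}\}.
\]
By (S2), $X$ is a closed strip minus a discrete set of boundary points, so it is contractible, and $X/\langle g\rangle$ is a closed annulus minus $N$ boundary points. Moreover $X$ misses the interiors of the disks, and $X\cap\Delta=\beta_\Delta$.

Let $\mathcal R=\langle\gamma,r_1,\dots,r_N\mid r_j^2=1\rangle$, a free product of $\mathbb Z$ and $N$ groups of order two. Let $\theta:\mathcal R\to\mathbb Z/2$ send $\gamma$ to $0$ and each $r_j$ to $1$, and let $\Pi=\ker\theta$. An element of finite order in a free product is conjugate into a factor; so a nontrivial torsion element of $\mathcal R$ is conjugate to some $r_j$, and $\Pi$ is torsion-free. It has index two, so it is finitely generated. Let $\mathcal W\subset\mathcal R$ be the subgroup generated by the involutions $\gamma^kr_j\gamma^{-k}$; it is normalized by $\gamma$, so every element of $\mathcal R$ has the form $v\gamma^k$ with $v\in\mathcal W$. A configuration defines a homomorphism $\rho$ from $\mathcal R$ to the group of conformal and anticonformal automorphisms of $\widehat{\mathbb C}$, by $\gamma\mapsto g$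 and $r_j\mapsto r_{\Delta_j}$. It sends $\gamma^kr_j\gamma^{-k}$ to the reflection in $g^k\Delta_j$, and it sends $\Pi$ into $\mathrm{PSL}_2(\mathbb C)$.

\begin{lemma}\label{lem:pingpong}
Suppose $E\ne\emptyset$. If $\Delta^1,\dots,\Delta^m\in\mathcal G$, $m\geq1$, and $\Delta^i\ne\Delta^{i+1}$ for all $i$, then
\begin{equation}\label{eq:pp}
r_{\Delta^1}\cdots r_{\Delta^m}\Bigl(\widehat{\mathbb C}\setminus\bigcup_{\Delta\in\mathcal G}\operatorname{int}\Delta\Bigr)\subset\Delta^1 .
\end{equation}
The homomorphism $\rho$ is injective, and $\rho(\Pi)$ is a nonelementary Kleinian group whose limit set contains all tangency points.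
\end{lemma}

\begin{proof}
We have $r_\Delta(\widehat{\mathbb C}\setminus\operatorname{int}\Delta)=\Delta$, and $\Delta^{i+1}\subset\widehat{\mathbb C}\setminus\operatorname{int}\Delta^i$ by (C2). Applying the letters from right to left gives \eqref{eq:pp}.

By (C1) the generators $\gamma^kr_j\gamma^{-k}$ of $\mathcal W$ correspond bijectively to the disks of $\mathcal G$. Write $v\in\mathcal W$ as a word in them with no two equal adjacent letters (a \emph{reduced} word). Let $B\subset E$ be a small disk with $g^kB\cap B=\emptyset$ for $k\ne0$. If the word is nonempty, then $\rho(v\gamma^k)B\subset\rho(v)E\subset\Delta^1$ is disjoint from $B$. So $\rho(\alpha)B\cap B=\emptyset$ for all $\alpha\ne1$ in $\mathcal R$, which gives injectivity and discreteness. It also shows that a nonempty reduced word is nontrivial, so that reduced words are unique.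

If $\Delta\cap\Delta'=\{x\}$, move $x$ to $\infty$; then $r_\Delta r_{\Delta'}$ becomes a nontrivial translation. So $x$ is a parabolic fixed point of $\rho(\Pi)$, and there are infinitely many such points.
\end{proof}

For the rest of this section we identify $\mathcal R$ with its image. Note that $\theta(v\gamma^k)$ is the parity of the length of $v$.

\begin{proposition}\label{prop:component}
Let $Y$ be of strip type and $\Omega_Y=\bigcup_{v\in\mathcal W}vX$.
\begin{itemize}
\item[(a)] For $1\ne v\in\mathcal W$, the sets $vX$ and $X$ meet only if $v=r_\Delta$ for some $\Delta\in\mathcal G$, and $r_\Delta X\cap X=\beta_\Delta$. Every point of $\Omega_Y$ has a neighborhood in $\widehat{\mathbb C}$ contained in $\Omega_Y$ that meets at most two of the tiles $vX$, and the tiles are closed in $\Omega_Y$.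
\item[(b)] $\Omega_Y$ is a simply connected $\mathcal R$-invariant component of $\Pi$, with $\Omega_Y\cap E=Y$ and $\Omega_Y\cap Z=\emptyset$.
\item[(c)] $\Omega_Y/\Pi$ is a Riemann surface of finite type, a torus with $N$ punctures, with fundamental group $\Pi$. Every peripheral element is conjugate to a nonzero power of $r_\Delta r_{\Delta'}$ with $\Delta,\Delta'$ tangent, and so is parabolic.
\item[(d)] $\gamma$ is not peripheral in $\Omega_Y/\Pi$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Tiles.} Let $x\in vX\cap X$ with $v=r_{\Delta^1}v'$ reduced. By \eqref{eq:pp}, $x\in\Delta^1\cap X=\beta_{\Delta^1}$, so $x=r_{\Delta^1}x\in v'X$. If $v'\ne1$ has first letter $r_{\Delta^2}$, then $x\in\Delta^1\cap\Delta^2$ is a tangency point, which is not in $X$. So $v=r_{\Delta^1}$ and $vX\cap X=\beta_{\Delta^1}$.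

\emph{Openness.} It suffices to consider points of $X$. A point of $Y$ has the neighborhood $Y$, which meets only the tile $X$. Let $p\in\beta_\Delta$, and let $B'$ be a small open round disk about $p$ that misses $Z$ and all other disks of $\mathcal G$. The set $B'\setminus\Delta$ is connected, lies in $E$ and meets $Y$ since $p\in\partial Y$; so
\begin{equation}\label{eq:local}
B'\setminus\Delta\subset Y,\qquad B'\setminus\operatorname{int}\Delta\subset Y\cup\beta_\Delta .
\end{equation}
The union of $B'\setminus\operatorname{int}\Delta$ with its image under $r_\Delta$ is a neighborhood of $p$, and it meets only the tiles $X$ and $r_\Delta X$.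

\emph{Discontinuity.} The set $\Omega_Y$ is invariant under $\mathcal W$, and under $g$ because $gX=X$ and $g$ normalizes $\mathcal W$. By \eqref{eq:pp} every tile other than $X$ lies in a disk of $\mathcal G$, so $\Omega_Y\cap E=Y$ and $\Omega_Y\cap Z=\emptyset$. Thus $\widehat{\mathbb C}\setminus\Omega_Y$ is nonempty, closed and $\Pi$-invariant, and (F6) gives $\Omega_Y\subset\Omega(\Pi)$. In particular $\Omega_Y$ contains no tangency point, so $X=\overline Y\cap\Omega_Y$ is closed in $\Omega_Y$. This proves (a).

\emph{Simple connectivity.} The tiles are glued along a tree. For $v=v'r_\Delta$ reduced call $v'$ the \emph{parent} of $v$. Enumerate $\mathcal W=\{v_0=1,v_1,v_2,\dots\}$ so that every element comes after its parent, and let $T_m=v_0X\cup\dots\cup v_mX$. By (a), $vX$ meets $wX$, $w\ne v$, only if $w=vr_{\Delta'}$ for some $\Delta'$, and then $w$ is the parent of $v$ or $v$ is the parent of $w$. So for $v_m=v'r_\Delta$ the tile $v_mX$ meets $T_{m-1}$ exactly in the arc $v'\beta_\Delta$. In the chart $\chi$ the arc $\beta_\Delta$ is an open interval $I$ on a boundary line, and the points over $I$ at distance less than $\frac12$ from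 that line form a collar of $\beta_\Delta$ in $X$. Enlarge $T_{m-1}$ and $v_mX$ by the collars of $v'\beta_\Delta$ on the opposite sides. This gives two open subsets of $T_m$ that deformation retract to $T_{m-1}$ and $v_mX$ and have contractible intersection. By van Kampen's theorem and induction, $T_m$ is connected and simply connected. A compact subset of $\Omega_Y$ meets finitely many tiles by (a), so it lies in some $T_m$. Hence $\Omega_Y$ is connected and simply connected.

\emph{The quotient.} The torsion-free group $\Pi$ acts freely and properly discontinuously on $\Omega_Y$, so $\Sigma=\Omega_Y/\Pi$ is a Riemann surface with $\pi_1(\Sigma)=\Pi$. All elements of $\mathcal R\setminus\Pi$ induce the same involution $\iota$ of $\Sigma$. Let $\mathcal A\subset\Sigma$ be the image of $X$; then $\Sigma=\mathcal A\cup\iota\mathcal A$. Suppose that $x$ and $v\gamma^kx$ both lie in $X$. By (a), either $v=1$, or $v=r_\Delta$ and $v\gamma^kx\in\beta_\Delta$. For $v\gamma^k\in\Pi$ only the first case occurs, so $\mathcal A=X/\langle g\rangle$. For $v\gamma^k\notin\Pi$ only the second occurs, so $\mathcal A\cap\iota\mathcal A$ is the image of $\bigcup\beta_\Delta$,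 which $\iota$ fixes pointwise. Thus $\Sigma$ is the double of $X/\langle g\rangle$ along its boundary arcs. The double of a closed annulus is a torus, so $\Sigma$ is homeomorphic to a torus minus $N$ points, one for each orbit of tangency points.

\emph{The ends.} Let $\{x\}=\Delta\cap\Delta'$. Change coordinates so that $x=\infty$, $\Delta=\{\operatorname{Im}z\le0\}\cup\{\infty\}$ and $\Delta'=\{\operatorname{Im}z\ge1\}\cup\{\infty\}$. By local finiteness and (C2), for large $M$ the two half-strips $\{\pm\operatorname{Re}z>M,\ 0<\operatorname{Im}z<1\}$ lie in $E$. The second tangency point of $\Delta$ separates the two rays $\{\pm\operatorname{Re}z>M,\ \operatorname{Im}z=0\}$, so exactly one of them lies in $\beta_\Delta$, say the right one. Then the right half-strip meets $Y$ and so lies in $Y$, while the left one does not, since otherwise $\partial Y$ would meet the other arc of $\partial\Delta$. So near $x$ the set $X$ is $C_M=\{\operatorname{Re}z>M,\ 0\le\operatorname{Im}z\le1\}$, and the corresponding end of the double $\Sigma$ is the image of $C_M\cup r_\Delta C_M=\{\operatorname{Re}z>M,\ |\operatorname{Im}z|\le1\}$. Here $r_\Delta(z)=\bar z$,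 $r_{\Delta'}(z)=\bar z+2i$ and $r_{\Delta'}r_\Delta(z)=z+2i$. Hence $H_M=\{\operatorname{Re}z>M\}$ lies in $\Omega_Y$, and the end is $H_M/\langle z\mapsto z+2i\rangle$, which $z\mapsto e^{-\pi z}$ maps conformally onto a punctured disk. A loop around the puncture lifts to a path from $z$ to $z+2i$. This proves (c).

\emph{$\Omega_Y$ is a whole component.} Let $O\supset\Omega_Y$ be the component of $\Pi$ containing it. It is $\Pi$-invariant, and hyperbolic because the limit set is infinite. The danger is that the punctures of $\Sigma$ are filled in or joined to more surface in $O/\Pi$; parabolicity excludes this. Suppose $O\neq\Omega_Y$. As $O$ is connected, there are $y_j\in\Omega_Y$ converging to some $y\in O\setminus\Omega_Y$. The images of $y_j$ in $\Sigma$ have no convergent subsequence: otherwise $y_j=\alpha_jw_j$ with $\alpha_j\in\Pi$ and $w_j\to w\in\Omega_Y$, by proper discontinuity on $O$ the $\alpha_j$ take finitely many values, and $y=\alpha w\in\Omega_Y$ for one of them. So a subsequence tends to a puncture: in the coordinates above, $y_j=\alpha_jw_j$ with $\operatorname{Re}w_j\to+\infty$. Let $\xi_j=\alpha_jr_{\Delta'}r_\Delta\alpha_j^{-1}$,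 a parabolic element of $\Pi$. By the Schwarz--Pick lemma for $H_M\subset O$,
\[
d_O(y_j,\xi_jy_j)=d_O(w_j,w_j+2i)\le d_{H_M}(w_j,w_j+2i)\le\frac{2}{\operatorname{Re}w_j-M}\to0 .
\]
Hence $d_O(y,\xi_jy)\le 2d_O(y,y_j)+d_O(y_j,\xi_jy_j)\to0$. By proper discontinuity some $\xi_j$ fixes $y$, which is impossible since $y$ is not a limit point. This completes (b).

\emph{Part (d).} The homomorphism $\mathcal R\to\mathbb Z$ with $\gamma\mapsto1$, $r_j\mapsto0$ vanishes on $\mathcal W$, hence on peripheral elements by (c), but not on $\gamma$.
\end{proof}

Condition (S1) is what makes $\Omega_Y$ simply connected: if $\partial Y$ contained both arcs of $\partial\Delta$, the contractible sets $X$ and $r_\Delta X$ would be glued along two arcs, creating a loop. Condition (S2) determines the topological type of the quotient.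

\section{The limit group}\label{sec:limit}

The map $\gamma_\infty$ and the $N=104$ disks $\Delta_{\nu,j}$ with $\nu\in\{1,2\}$, $0\le j\le51$, form a configuration with $\mathcal G=\mathcal F$ and $Z=\{\infty\}$, by Lemma~\ref{lem:lattice}. We write $r_{\nu,j}$ for the corresponding generators of $\mathcal R$. By Lemma~\ref{lem:strip}, $E_-$ is connected, misses $K_1\cup K_2$ and has frontier $A^+(K_1)\cup A^-(K_2)$. So it is a component of $E$ of strip type: the disks of $K_1$ contribute their arcs $\beta^+$ and those of $K_2$ their arcs $\beta^-$. Let $\rho_\infty$ be the resulting homomorphism on $\mathcal R$, and also its restriction $\Pi\to\mathrm{PSL}_2(\mathbb C)$. Let $X_-$ be the tile of $E_-$, and put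
\[
\Omega_-=\Omega_{E_-}\subset\mathbb C,\qquad S=\Omega_-/\rho_\infty(\Pi).
\]
By Proposition~\ref{prop:component}, $S$ is a torus with $104$ punctures, $\pi_1(S)=\Pi$, and $\rho_\infty\in AH(S)$. Let $m_0\in\mathcal T(S)$ be the conformal structure of $S$ with the identity marking. The element $\gamma$ is not peripheral and $\rho_\infty(\gamma)=\gamma_\infty$ is parabolic, so $\rho_\infty\notin QF(S)$ by (F5).

Fix $z_0\in E_-$ and the Riemann map $f_0:\mathbb D\to\Omega_-$ with $f_0(0)=z_0$, $f_0'(0)>0$. The Fuchsian representation $\varphi=f_0^{-1}\rho_\infty f_0$ uniformizes $m_0$.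

\begin{lemma}\label{lem:unique}
$\Omega_-$ is the only invariant component of $\rho_\infty(\Pi)$.
\end{lemma}

\begin{proof}
Otherwise (F1) gives a quasiconformal map $h$ with $h(\Omega_-)=\mathbb D$ such that $\Gamma=h\rho_\infty(\Pi)h^{-1}$ is a finitely generated Fuchsian group of the first kind. The element $h\gamma_\infty h^{-1}$ has one fixed point, so it is parabolic, hence peripheral in $\mathbb D/\Gamma$ by (F5). Since $h$ induces a homeomorphism $S\to\mathbb D/\Gamma$, the element $\gamma$ is peripheral in $S$, contradicting Proposition~\ref{prop:component}(d).
\end{proof}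

\begin{remark}\label{rem:allowed}
The value $14i$ is allowed for $\Omega_-$. Indeed, \eqref{eq:pp} gives $\Omega_-\subset E_-\cup K_1\cup K_2$. By \eqref{eq:order} this set lies in $K_2\cup\mathrm{below}(K_2)\subset\mathrm{below}(K_1+14i)$, and it lies in $K_1\cup\mathrm{above}(K_1)$, so that its translate by $14i$ misses $\mathrm{below}(K_1+14i)$. The proof of Theorem~\ref{thm:main} does not use this remark, but it uses the relation $K_2<K_1+14i$ behind it.
\end{remark}

Let $V_0=\{\rho\in AH(S):|\operatorname{tr}^2\rho(\gamma)-4|<\delta\}$, an open neighborhood of $\rho_\infty$. For $\rho\in V_0\cap QF(S)$ the map $\rho(\gamma)$ is loxodromic by (F5), so it lies in $\mathcal L$, and we put $\omega(\rho)=\omega(\rho(\gamma))$. By ($\omega$1), $\omega:V_0\cap QF(S)\to\mathbb H$ is continuous.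

\section{Values of $\omega$ that the slice avoids}\label{sec:constraint}

Algebraic convergence concerns finitely many group elements at a time and by itself says little about domains of discontinuity. In a slice, however, all lower domains are equivariant images of one disk.

\begin{lemma}\label{lem:rigid}
Let $\psi_j:\Pi\to\mathrm{PSL}_2(\mathbb C)$ be representations with classes in $\mathcal B(m_0)$ and $\psi_j\to\rho_\infty$. There are conformal maps $f_j:\mathbb D\to\Omega_-(\psi_j)$ with $f_j\varphi(\alpha)=\psi_j(\alpha)f_j$ for all $\alpha\in\Pi$, and $f_j\to f_0$ locally uniformly.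
\end{lemma}

\begin{proof}
The lower structure of $\psi_j$ is $m_0$, so there is a conformal map $\mathbb D/\varphi(\Pi)\to\Omega_-(\psi_j)/\psi_j(\Pi)$ compatible with the markings, and a suitable lift of it is $f_j$. By (F6) choose three distinct points fixed by loxodromic elements $\rho_\infty(\alpha_1),\rho_\infty(\alpha_2),\rho_\infty(\alpha_3)$. They are limits of fixed points of $\psi_j(\alpha_i)$, which $f_j$ omits. Composing with M\"obius maps that send these triples to $0,1,\infty$ and converge, we see from Montel's theorem that $(f_j)$ is normal. It suffices to show that every subsequential limit $f$ equals $f_0$.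

The limit satisfies $f\varphi(\alpha)=\rho_\infty(\alpha)f$. It is not constant, since a nonelementary group has no global fixed point; so it is univalent by Hurwitz's theorem. The complement of $f(\mathbb D)$ is nonempty, closed and invariant, so $f(\mathbb D)\subset\Omega(\rho_\infty(\Pi))$ by (F6). Being connected and invariant, $f(\mathbb D)$ lies in an invariant component, which is $\Omega_-$ by Lemma~\ref{lem:unique}. So $u=f_0^{-1}f:\mathbb D\to\mathbb D$ is holomorphic and commutes with $\varphi(\Pi)$. Let $\varphi(\alpha)$ be hyperbolic with translation length $\ell=\min_wd(w,\varphi(\alpha)w)$, and let $z$ be on its axis. Then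
\[
\ell\le d\bigl(u(z),\varphi(\alpha)u(z)\bigr)=d\bigl(u(z),u(\varphi(\alpha)z)\bigr)\le d\bigl(z,\varphi(\alpha)z\bigr)=\ell .
\]
Equality in the Schwarz--Pick lemma gives $u\in\mathrm{Aut}(\mathbb D)$. An automorphism commuting with a hyperbolic element fixes its attracting fixed point. The group $\varphi(\Pi)$ has infinitely many such points, so $u=\mathrm{id}$.
\end{proof}

\begin{proposition}\label{prop:forbidden}
Let $\psi_j\in V_0\cap\mathcal B(m_0)$ converge to $\rho_\infty$, and let $k_j\in\mathbb Z$ satisfy $\omega(\psi_j)-k_j\to\omega_\infty\in\mathbb C$. Then $(\Omega_-+20\,\omega_\infty)\cap\Omega_-=\emptyset$.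
\end{proposition}

\begin{proof}
Choose representatives with $\psi_j\to\rho_\infty$ and maps $f_j$ as in Lemma~\ref{lem:rigid}. By Lemma~\ref{lem:powers}, $|k_j|\to\infty$ and $\psi_j(\gamma)^{-k_j}\to T$, where $T(z)=z+20\,\omega_\infty$. Suppose that $Tf_0(z)=f_0(z')$ for some $z,z'\in\mathbb D$. Then
\[
w_j:=f_j\bigl(\varphi(\gamma)^{-k_j}z\bigr)=\psi_j(\gamma)^{-k_j}f_j(z)\longrightarrow Tf_0(z)=f_0(z').
\]
Let $B$ be a disk about $z'$ with $\overline B\subset\mathbb D$, and let $\eta=\min_{\partial B}|f_0-f_0(z')|>0$. For large $j$ we have $|f_j-f_0|<\eta/2$ on $\overline B$ and $|w_j-f_0(z')|<\eta/2$, so by Rouch\'e's theorem $f_j-w_j$ has a zero in $B$. Since $f_j$ is injective, $\varphi(\gamma)^{-k_j}z\in B$ for all large $j$. This is impossible: $\varphi(\gamma)$ has infinite order in a group acting properly discontinuously on $\mathbb D$, and $|k_j|\to\infty$.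
\end{proof}

The hypothesis that the sequence lies in the slice enters only through Lemma~\ref{lem:rigid}. For sequences in $QF(S)$ with varying lower structure the argument has no fixed $\varphi$ to work with, and we draw no conclusion about $QF(S)$ at $\rho_\infty$.

\begin{corollary}\label{cor:V}
There is a neighborhood $V\subset V_0$ of $\rho_\infty$ such that $\omega(\rho)\notin\partial D'+\mathbb Z$ for all $\rho\in V\cap\mathcal B(m_0)$.
\end{corollary}

\begin{proof}
Otherwise, by first countability, there are $\psi_j\in V_0\cap\mathcal B(m_0)$ converging to $\rho_\infty$ and $k_j\in\mathbb Z$ with $\omega(\psi_j)-k_j\in\partial D'$. By compactness a subsequence of $\omega(\psi_j)-k_j$ converges to some $\omega_\infty\in\partial D'$. By Proposition~\ref{prop:forbidden}, $20\,\omega_\infty\in\partial D$ is allowed for $\Omega_-$. But $Q\subset E_-\subset\Omega_-$ by Lemma~\ref{lem:boxes}, so it is forbidden by Lemma~\ref{lem:barrier}.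
\end{proof}

\section{Quasi-Fuchsian groups converging to the limit group}\label{sec:approx}

So far the slice might not even accumulate at $\rho_\infty$. We now construct quasi-Fuchsian $\rho_n\to\rho_\infty$ with $\rho_n(\gamma)=\gamma_n$, the maps of Example~\ref{ex:cyclic}, so that $\omega(\rho_n)$ lies on the $n$-th island. The numbers $20$ and $20n+14i$ generate $\Lambda$, so the quotient torus of $\gamma_n$ is $\mathbb C/\Lambda$ for every $n$, and the natural attempt is to push the $\Lambda$-invariant family $\widetilde{\mathcal F}$ forward by $p_n$. On this torus the two chains bound two annuli: the image of $E_-$ and the channel between lock and key. Each will yield an invariant component. The difficulty is that $p_n$ does not map circles to circles. So we choose round disks downstairs, close to those of $\mathcal F$ over one period, and check their intersection pattern upstairs, where everything is a small perturbation of $\widetilde{\mathcal F}$, uniformly because it is $\Lambda$-periodic. In this section and the next, $n$ is large.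

\subsection{Round disks}
Fix $\nu$ and write $a_{\nu,j+1}-a_{\nu,j}=e^{i\theta_j}$ for $0\le j\le51$. We want disks of radius $\frac12$ about points $a^n_{\nu,0}=a_{\nu,0},a^n_{\nu,1},\dots,a^n_{\nu,51}$, each tangent to the next, with the last tangent to the $\gamma_n$-image of the first. As $\gamma_n$ is a similarity, this image has center $\gamma_n(a_{\nu,0})$ and radius $\frac12|e^{\lambda_n}|$. So we must solve
\[
\sum_{j=0}^{50}e^{i\theta_j^n}+\ell_ne^{i\theta^n_{51}}=\gamma_n(a_{\nu,0})-a_{\nu,0},\qquad \ell_n=\tfrac12\bigl(1+|e^{\lambda_n}|\bigr).
\]
Here $\ell_n\to1$ and the right side tends to $20$, and the limiting equation is solved by the angles $\theta_j$. The derivative of the left side in $\theta_j$, $j\le 50$, is $ie^{i\theta_j}$; it equals $i$ for the horizontal step $j=0$ and $\pm1$ for a vertical step. Vary these two angles only. The implicit function theorem gives solutions with $\theta_j^n\to\theta_j$. (For a straight chain the derivatives would all be vertical and this step would fail.) Let $a^n_{\nu,j}=a_{\nu,0}+\sum_{j'<j}e^{i\theta^n_{j'}}$, let $\Delta^n_{\nu,j}$ be the closed disk of radius $\frac12$ about $a^n_{\nu,j}$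 for $0\le j\le51$, and put $\Delta^n_{\nu,j+52k}=\gamma_n^k\Delta^n_{\nu,j}$. These disks form the family $\mathcal F_n$. Then $\Delta^n_{\nu,j}$ and $\Delta^n_{\nu,j+1}$ are externally tangent for all $j\in\mathbb Z$, and for each fixed $(\nu,j)$ the center and radius of $\Delta^n_{\nu,j}$ converge to those of $\Delta_{\nu,j}$.

\subsection{Lifts}
Put $\widetilde\Delta^n_{\nu,j}=q_n(\Delta^n_{\nu,j})$ for $0\le j\le51$ and $\widetilde\Delta^n_{\nu,j+52k}=\widetilde\Delta^n_{\nu,j}+20k$. These are closed Jordan domains. By \eqref{eq:semi}, $p_n$ maps $\widetilde\Delta^n_{\nu,j}$ homeomorphically onto $\Delta^n_{\nu,j}$, and the full preimage consists of the deck translates: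
\begin{equation}\label{eq:preimage}
p_n^{-1}(\Delta^n_{\nu,j})=\bigcup_{l\in\mathbb Z}\bigl(\widetilde\Delta^n_{\nu,j+52nl}+14il\bigr).
\end{equation}
Let $\widetilde{\mathcal F}_n$ be the family of the sets $\widetilde\Delta^n_{\nu,j}+14il$, indexed by $(\nu,j,l)$ like $\widetilde{\mathcal F}$. Modulo $\Lambda$ there are $104$ members and $q_n\to\mathrm{id}$, so there are $\eta_n\to0$ such that
\begin{equation}\label{eq:close}
\widetilde\Delta^n_{\nu,j}+14il\ \text{ lies in the $\eta_n$-neighborhood of }\ \Delta_{\nu,j}+14il\ \text{ for all }(\nu,j,l).
\end{equation}
Once $2\eta_n<\sqrt2-1$, members with distinct nonconsecutive indices are disjoint. Consecutive members meet in exactly one point: up to $\Lambda$ they are $\widetilde\Delta^n_{\nu,j},\widetilde\Delta^n_{\nu,j+1}$ with $0\le j\le51$, both lie in $\{|\zeta|<30\}$, where $p_n$ is injective, and their images meet in exactly one point. So $\widetilde{\mathcal F}_n$ is a union of pairwise disjoint chains $K_\nu^n+14il$.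

By \eqref{eq:close}, $K_1^n\subset\{y<-11\}$ and $K_2^n\subset\{y>-9\}$, so $K_1^n<K_2^n$. The point $-10$ lies in $\widetilde\Delta^n_{2,0}$, because $p_n(-10)\to-10$, the center of $\Delta^n_{2,0}$, and $q_np_n(-10)=-10$. The half-line $\{-10+iy:y\le0\}$ has positive distance from $K_1+14i$, so it misses $K_1^n+14i$. Hence $K_2^n<K_1^n+14i$, and
\begin{equation}\label{eq:ladder}
\cdots<K_1^n<K_2^n<K_1^n+14i<K_2^n+14i<\cdots .
\end{equation}

\subsection{The configuration and its two strips}
\begin{lemma}\label{lem:family}
The map $\gamma_n$ and the disks $\Delta^n_{\nu,j}$, $0\le j\le51$, form a configuration with $\mathcal G=\mathcal F_n$ and $Z=Z_n$. Let $\widetilde E^n_-=\mathrm{btw}(K_1^n,K_2^n)$ and $\widetilde E^n_+=\mathrm{btw}(K_2^n,K_1^n+14i)$. Then $p_n$ maps the closure of $\widetilde E^n_\pm$ homeomorphically onto the closure of $E_\pm^n=p_n(\widetilde E^n_\pm)$ in $\widehat{\mathbb C}\setminus Z_n$, and $E^n_-,E^n_+$ are two distinct components of strip type.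
\end{lemma}

\begin{proof}
The disks lie in the image $\widehat{\mathbb C}\setminus Z_n$ of $p_n$. Let $(\nu,j)\ne(\nu',j')$ and let $z\in\Delta^n_{\nu,j}\cap\Delta^n_{\nu',j'}$. The preimage of $z$ in $\widetilde\Delta^n_{\nu,j}$ lies, by \eqref{eq:preimage}, in a member with index $(\nu',j'+52nl,l)$. This index differs from $(\nu,j,0)$, so the two are consecutive: $l=0$, $\nu'=\nu$ and $j'=j\pm1$. Thus disks with different indices meet only if $\nu'=\nu$, $j'=j\pm1$, and such disks are externally tangent. This gives (C1) and (C2).

By \eqref{eq:ladder} and \eqref{eq:order}, every chain other than $K_1^n,K_2^n$ lies in $\mathrm{below}(K_1^n)$ or in $\mathrm{above}(K_2^n)$. So $\widetilde E^n_-$ misses all chains, and by Lemma~\ref{lem:strip} it is connected with frontier $A^+(K_1^n)\cup A^-(K_2^n)$. Let $C$ be its closure. Then $C\subset K^n_2\cup\mathrm{below}(K_2^n)$, whereas for $l\ge1$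
\[
C+14il\subset(K_1^n+14il)\cup\mathrm{above}(K_1^n+14il)\subset\mathrm{above}(K_2^n).
\]
So $C\cap(C+14il)=\emptyset$ for $l\ne0$. If $\zeta$ and $\zeta+l(20n+14i)$ lie in $C$, so does $\zeta+14il$, because $C$ is $20$-periodic; hence $l=0$ and $p_n$ is injective on $C$. For a closed set $C_0\subset C$ the union of its deck translates is closed, since $C$ has bounded height; so $p_n|_C$ is a closed map to $\widehat{\mathbb C}\setminus Z_n$, hence a homeomorphism onto the closure of $E_-^n$. The set $E_-^n$ is open, connected, $\gamma_n$-invariant and disjoint from the disks by \eqref{eq:preimage}, and its frontier in $\widehat{\mathbb C}\setminus Z_n$ is $p_n(A^+(K_1^n)\cup A^-(K_2^n))$. So it is a component. Condition (S1) holds with the images of the arcs $\beta^+$ of $K_1^n$ and $\beta^-$ of $K_2^n$, and (S2) holds with the chart of Lemma~\ref{lem:strip} composed with $(p_n|_C)^{-1}$.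

The argument used only that $K_1^n<K_2^n$ are neighbors in \eqref{eq:ladder}, so it applies to the neighbors $K_2^n<K_1^n+14i$. By \eqref{eq:preimage} with $l=1$, the members of $K_1^n+14i$ map bijectively to the disks $\Delta^n_{1,j}$, so $E_+^n$ is of strip type, with the arcs $\beta^+$ of $K_2^n$ and $\beta^-$ of $K_1^n$. These are the arcs opposite to those of $E_-^n$, so $E_+^n\ne E_-^n$.
\end{proof}

Let $\rho_n$ be the homomorphism on $\mathcal R$ defined by this configuration, so that $\rho_n(\gamma)=\gamma_n$ and $\rho_n(r_{\nu,j})$ is the reflection in $\partial\Delta^n_{\nu,j}$; we also write $\rho_n$ for its restriction to $\Pi$. Let $X^n_-$ be the tile of $E_-^n$ and $\Omega^n_\pm=\Omega_{E^n_\pm}$. For $\Delta=\Delta_{\nu,j}$ we write $\Delta^n=\Delta^n_{\nu,j}$ and $\widetilde\Delta^n=\widetilde\Delta^n_{\nu,j}$.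

\begin{proposition}\label{prop:rhon}
We have $\rho_n\in QF(S)$ with $\Omega_\pm(\rho_n)=\Omega^n_\pm$, and $\rho_n(\alpha)\to\rho_\infty(\alpha)$ for every $\alpha\in\mathcal R$.
\end{proposition}

\begin{proof}
The images of the generators converge, which gives the last claim. By Lemma~\ref{lem:pingpong} and Proposition~\ref{prop:component}(b), $\rho_n$ is discrete and faithful and has the invariant components $\Omega^n_\pm$, which are distinct because they meet $E$ in different sets. We must still identify the marking and its orientation, so we build an equivariant homeomorphism $\Omega_-\to\Omega^n_-$.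

Let $\chi$ and $\chi_n$ be the charts of $\overline{E_-}$ and $\overline{E^n_-}$; both preserve orientation by Lemma~\ref{lem:strip}. On $\mathbb R\times\{0\}$ the tangency points of $K_1$ appear as an increasing sequence $(x_j)$ with $x_{j+52}=x_j+1$, and those of $K_1^n$ as a sequence $(x_j^n)$ with the same properties. Let $b_0:\mathbb R\to\mathbb R$ be the piecewise linear homeomorphism with $b_0(x_j)=x_j^n$, and define $b_1$ from $K_2$ and $K_2^n$ on $\mathbb R\times\{1\}$ in the same way. Both are increasing and commute with $x\mapsto x+1$. The map $(x,t)\mapsto((1-t)b_0(x)+tb_1(x),t)$ is then an orientation-preserving homeomorphism of the strip that commutes with the translation. It gives an orientation-preserving homeomorphism $b:X_-\to X^n_-$ with $b\gamma_\infty=\gamma_nb$ and $b(\beta_\Delta)=\beta_{\Delta^n}$. Define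
\[
F\bigl(\rho_\infty(v)x\bigr)=\rho_n(v)\,b(x)\qquad(v\in\mathcal W,\ x\in X_-).
\]
By Proposition~\ref{prop:component}(a), the only ambiguity is $\rho_\infty(v)x=\rho_\infty(v)r_\Delta x$ with $x\in\beta_\Delta$, and then $b(x)\in\beta_{\Delta^n}$ is fixed by $r_{\Delta^n}$. So $F$ is well defined, and it has an inverse of the same form. Both are continuous because the tiles form locally finite closed covers. The map $F$ preserves orientation, since $\rho_\infty(v)$ and $\rho_n(v)$ both preserve or both reverse it. It is $\mathcal W$-equivariant by definition, and $\gamma$-equivariant because $\gamma v=(\gamma v\gamma^{-1})\gamma$ and $b\gamma_\infty=\gamma_nb$.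

By (F1) there is a quasiconformal $h$ with $h(\mathbb D)=\Omega_-^n$ such that $h^{-1}\rho_nh$ is a Fuchsian representation with finitely generated image of the first kind. By (F5) its quotient is of finite type, and $h^{-1}F$ induces a marking by $S$. So $h^{-1}\rho_nh$ uniformizes a point of $\mathcal T(S)$, $\rho_n\in QF(S)$ and $\Omega_-(\rho_n)=h(\mathbb D)=\Omega^n_-$.
\end{proof}

Write $\rho_n=qf(m_n,m_n')$.

\section{Moving into the slice}\label{sec:adjust}

The lower structures $m_n$ need not equal $m_0$. We replace $\rho_n$ by $\sigma_n=qf(m_0,m_n')\in\mathcal B(m_0)$ and must show that neither the limit nor the island changes. The second point is delicate: $\omega(\rho_n)\to\infty$, so continuity of $\omega$ gives nothing, and a small change of the trace could move $\omega$ across many islands. A holomorphic family and the Schwarz--Pick lemma give the uniform bound that is needed. First we show that the required change is small.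

\begin{lemma}\label{lem:lower}
$m_n\to m_0$ in $\mathcal T(S)$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:component}(b), $\Omega_-$ and $\Omega_-^n$ are simply connected domains in $\mathbb C$, different from $\mathbb C$ because the limit sets are infinite. We show that $\Omega^n_-\to\Omega_-$ in the sense of (F3).

\emph{Step 1: a compact set $C\subset E_-$ lies in $\widetilde E_-^n$ and in $E_-^n$ for large $n$.} Let $y\in E_-$. Join $y$ inside the domain $\mathrm{above}(K_1)$ to a point of positive height and continue by a vertical ray upward; this path has positive distance from $K_1$. In the same way take a path from $y$ downward, ending in a vertical ray below height $-9$, at positive distance from $K_2$. Let $B$ be a disk about $y$ with $\overline B\subset E_-$. By \eqref{eq:close}, for large $n$ the union of $B$ with the first path misses $K_1^n$ and the union with the second misses $K_2^n$, so $B\subset\widetilde E_-^n$. Covering $C$ by finitely many such disks gives the first claim. For the second, apply the first to a compact neighborhood $C'\subset E_-$ of $C$: for large $n$, $q_n(C)\subset C'\subset\widetilde E_-^n$, so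 $C=p_nq_n(C)\subset E_-^n$.

\emph{Step 2: a compact subset of $\Omega_-$ lies in $\Omega_-^n$ for large $n$.} It suffices to find for each point of $\Omega_-$ a neighborhood contained in $\Omega^n_-$ for all large $n$. Write the point as $\rho_\infty(v)y$ with $v\in\mathcal W$, $y\in X_-$. If an open neighborhood $B$ of $y$ lies in $\Omega_-^n$ for large $n$, take a compact neighborhood $B''$ of $\rho_\infty(v)y$ with $\rho_\infty(v)^{-1}B''\subset B$; then $\rho_n(v)^{-1}B''\subset B$, and so $B''\subset\Omega^n_-$, for large $n$. So we only need to treat $y\in X_-$. If $y\in E_-$, use Step~1. Let $y\in\beta_\Delta$, and let $B'$ be an open round disk about $y$ whose closure meets only $\Delta$ among the members of $\widetilde{\mathcal F}$. For large $n$, $B'$ misses $Z_n$, and by \eqref{eq:close} $q_n(B')$ meets no member of $\widetilde{\mathcal F}_n$ except $\widetilde\Delta^n$. If $z\in B'$ lies in a disk of $\mathcal F_n$, then $q_n(z)$ lies in one of its lifts by \eqref{eq:preimage}, so the disk is $\Delta^n$. Hence $B'\setminus\Delta^n$ misses $Z_n\cup\bigcup\mathcal F_n$; as a difference of round disks it is connected. Fix $z_1\in B'\setminus\Delta$,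 a point of $E_-$ by \eqref{eq:local}. For large $n$, $z_1\notin\Delta^n$ and $z_1\in E^n_-$ by Step~1, so $B'\setminus\Delta^n\subset E_-^n$. The points of $B'\cap\partial\Delta^n$ are then frontier points of $E^n_-$ that are not tangency points, so $B'\setminus\operatorname{int}\Delta^n\subset X_-^n$. Choose a disk $B\subset B'$ about $y$ with $r_\Delta(\overline B)\subset B'$, which is possible as $r_\Delta y=y$. For large $n$, $r_{\Delta^n}(B\cap\Delta^n)\subset B'\setminus\operatorname{int}\Delta^n$, so $B\subset X_-^n\cup r_{\Delta^n}X_-^n\subset\Omega^n_-$.

\emph{Step 3: every neighborhood of a point $z\in\partial\Omega_-$ meets the complement of $\Omega_-^n$ for large $n$.} The point $z$ is a limit point of $\rho_\infty(\Pi)$, so by (F6) the interior of the neighborhood contains a fixed point of a loxodromic $\rho_\infty(\alpha)$. It is a limit of fixed points of $\rho_n(\alpha)$, which are not in $\Omega^n_-$.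

\emph{Step 4.} By Step~2 the kernel at $z_0$ of every subsequence of $(\Omega^n_-)$ contains $\Omega_-$. If it were larger, then being connected it would contain a point of $\partial\Omega_-$ together with a compact neighborhood, contradicting Step~3. Let $f^n:\mathbb D\to\Omega^n_-$ be the Riemann maps normalized at $z_0$. By (F3), $f^n\to f_0$ and $(f^n)^{-1}\to f_0^{-1}$ locally uniformly. The representation $\varphi_n=(f^n)^{-1}\rho_nf^n$ uniformizes $m_n$, and for each $\alpha\in\Pi$ we get $\varphi_n(\alpha)\to f_0^{-1}\rho_\infty(\alpha)f_0=\varphi(\alpha)$ uniformly near $0$, hence in $\mathrm{Aut}(\mathbb D)$, a M\"obius map being determined continuously by its values at three points. By (F4), $m_n\to m_0$.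
\end{proof}

\begin{proposition}\label{prop:sigma}
The points $\sigma_n=qf(m_0,m_n')\in\mathcal B(m_0)$ converge to $\rho_\infty$, and $\omega(\sigma_n)-n\to\frac{14i}{20}$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:lower} and (F4) there are quasiconformal maps $m_n\to m_0$, compatible with the markings, whose Beltrami coefficients have norms $\kappa_n\to0$. For those $n$ with $\kappa_n=0$ we have $\sigma_n=\rho_n$, and Proposition~\ref{prop:rhon} and \eqref{eq:omegan} apply. Let $\kappa_n>0$. Lift the map to $G_n:\Omega^n_-\to\Omega_-$ with $G_n\rho_n(\alpha)=\rho_\infty(\alpha)G_n$. Let $\mu_n$ be the coefficient of $G_n$ on $\Omega_-^n$, extended by $0$; it is $\rho_n(\Pi)$-invariant and has norm $\kappa_n$. For $s\in\mathbb D$ let $h_s$ be the normalized solution (F2) with coefficient $s\mu_n/\kappa_n$, and put $\rho_{n,s}=h_s\rho_nh_s^{-1}\in QF(S)$. Then $\rho_{n,0}=\rho_n$. For $s=\kappa_n$, the map $h_s$ is conformal on $\Omega^n_+$, so the upper structure of $\rho_{n,s}$ is $m_n'$; and $h_sG_n^{-1}$ is conformal and equivariant on $\Omega_-$, so the lower structure is $m_0$. Thus $\rho_{n,\kappa_n}$ represents $\sigma_n$. By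 (F2), $h_{\kappa_n}^{\pm1}\to\mathrm{id}$ uniformly as $n\to\infty$, so $\sigma_n\to\rho_\infty$.

Fix $n$. The M\"obius map $A_s=\rho_{n,s}(\gamma)$ sends $h_s(z)$ to $h_s(\gamma_nz)$ for $z\in\mathbb C$; taking three points $z$ and using (F2), we see that $A_s$ depends holomorphically on $s\in\mathbb D$. It is loxodromic for all $s$. The map $\kappa\mapsto2+\kappa+\kappa^{-1}$ is biholomorphic from $\{|\kappa|>1\}$ onto $\mathbb C\setminus[0,4]$, so the multiplier of $A_s$ is holomorphic in $s$. On the simply connected $\mathbb D$ it has a holomorphic logarithm $\lambda_n(s)$ with $\lambda_n(0)=\lambda_n$, and $\operatorname{Re}\lambda_n(s)>0$. So $s\mapsto2\pi i/\lambda_n(s)$ is a holomorphic map $\mathbb D\to\mathbb H$ with value $n+\frac{14i}{20}$ at $0$. By the Schwarz--Pick lemma and the invariance of $d_{\mathbb H}$ under real translations,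
\[
d_{\mathbb H}\Bigl(\frac{2\pi i}{\lambda_n(\kappa_n)}-n,\ \frac{14i}{20}\Bigr)\le d_{\mathbb D}(0,\kappa_n)\to0 .
\]
In particular $\lambda_n(\kappa_n)\to0$, so ($\omega$3) gives $2\pi i/\lambda_n(\kappa_n)=\omega(\sigma_n)$ for large $n$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $S$, $m_0$ and $\rho_\infty$ be as in Section~\ref{sec:limit}. By Proposition~\ref{prop:sigma}, $\rho_\infty$ lies in the closure of $\mathcal B(m_0)$, and it is not in $QF(S)$. So it lies on the frontier of $\mathcal B(m_0)$: it is a b-group with lower conformal structure $m_0$.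

Let $V$ be as in Corollary~\ref{cor:V} and let $U\subset V$ be any neighborhood of $\rho_\infty$. On $U\cap\mathcal B(m_0)$ the function $\omega$ is continuous and avoids $\partial D'+\mathbb Z$. Hence for each $n\in\mathbb Z$
\[
U_n=\{\rho\in U\cap\mathcal B(m_0):\omega(\rho)\in D'+n\}=\{\rho\in U\cap\mathcal B(m_0):\omega(\rho)\in\overline{D'}+n\}
\]
is relatively open by the first description and relatively closed by the second. The sets $U_n$ are pairwise disjoint because the sets $\overline{D'}+n$ are. By Proposition~\ref{prop:sigma}, for all large $n$ we have $\sigma_n\in U$ and $\omega(\sigma_n)-n\in D'$, since $D'$ is an open set containing $\frac{14i}{20}$; so $\sigma_n\in U_n$. Thus $U\cap\mathcal B(m_0)$ contains infinitely many pairwise disjoint, nonempty, relatively open-and-closed subsets. In particular it is disconnected, and $\mathcal B(m_0)$ bumps itself at $\rho_\infty$. \qed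

\begin{thebibliography}{9}

\bibitem{Maskit}
Maskit, \emph{On boundaries of Teichm\"uller spaces and on Kleinian groups II}, Ann. of Math. \textbf{91} (1970).

\bibitem{Ohshika}
Ken'ichi Ohshika, \emph{Divergence, exotic convergence and self-bumping in quasi-Fuchsian spaces}, arXiv:1010.0070 (2010).

\end{thebibliography}
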